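\title{Universal graphs with a forbidden subgraph: a proof of the Solidity Conjecture}

\begin{abstract}
Let $C$ be a finite connected graph. We prove that if some countable graph with no subgraph isomorphic to $C$ contains all such countable graphs as subgraphs, then every block of $C$ is complete. This is the Solidity Conjecture posed in a paper of Cherlin and Shelah. More precisely, if $C$ has a non-complete block, then there is a number $D$ such that any family of $C$-free graphs that together contain all countable $C$-free graphs of maximum degree at most $D$ has at least $\mathrm{cov}(\mathcal N)>\aleph_0$ vertices in total. The proof prunes complete leaf blocks and then uses a non-complete leaf block to build a tree of almost rigid $C$-free graphs, of which a countable host can contain only a null set. The converse of the conjecture fails for the star $K_{1,4}$.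
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are simple, $|G|$ is the number of vertices of $G$, and \emph{countable} means finite or countably infinite. An \emph{embedding} of $G$ in $\Gamma$ is an injective map $V(G)\to V(\Gamma)$ that sends edges to edges. Throughout, $C$ is a finite connected graph with no isolated vertices, and $n=|C|$. A graph is \emph{$C$-free} if it has no subgraph, induced or not, isomorphic to $C$. A countable $C$-free graph $\Gamma$ is \emph{weakly universal} if every countable $C$-free graph is isomorphic to a subgraph of $\Gamma$, and \emph{strongly universal} if every countable $C$-free graph is isomorphic to an induced subgraph of $\Gamma$. For which $C$ does such a graph exist?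

\begin{example}\label{ex:complete}
For $C=K_n$ there is a strongly universal graph. Let $\Gamma_0$ be a single vertex. Obtain $\Gamma_{i+1}$ from $\Gamma_i$ by adding, for each set $A\subseteq V(\Gamma_i)$ that contains no $K_{n-1}$, a new vertex $v_A$ whose neighborhood in $\Gamma_{i+1}$ is exactly $A$. A clique of $\Gamma_{i+1}$ contains at most one new vertex, so every $\Gamma_i$ is $K_n$-free, and so is $\Gamma=\bigcup_i\Gamma_i$. Let $G$ be $K_n$-free with vertices $g_0,g_1,\dots$. Send $g_0$ to the vertex of $\Gamma_0$. Once $g_0,\dots,g_i$ are mapped onto an induced copy in $\Gamma_i$, let $A$ be the image of the set of neighbors of $g_{i+1}$ among them; it contains no $K_{n-1}$, and we send $g_{i+1}$ to $v_A$.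
\end{example}

The construction works because vertices added at the same stage are non-adjacent and therefore never lie in the same copy of $K_n$. If $C$ has non-adjacent vertices $u,u'$, then two vertices with the same neighbors may play the roles of $u$ and $u'$. When $C$ is the $4$-cycle, for instance, two vertices of a $C$-free graph have at most one common neighbor. A host graph then cannot offer a fresh vertex for every demand, and the place of a new vertex is forced by the places of earlier ones. If an embedding is determined by its values on finitely many vertices, a countable host has room for only countably many embeddings, and one expects uncountably many graphs to be too many for it. Not every non-adjacent pair has this effect. If $C$ is the path with three vertices, the $C$-free graphs are those of maximum degree at most $1$, and infinitely many disjoint edges together with infinitely many isolated vertices form a strongly universal graph. Here the non-adjacent pair is separated by a third vertex. The natural guess concerns non-adjacent pairs that no single vertex separates, that is, pairs inside a block.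

For edges $e,f$ of $C$ write $e\sim f$ if $e=f$ or $e$ and $f$ lie on a common cycle of $C$, and let $\approx$ be the transitive closure of $\sim$. A \emph{block} of $C$ is the subgraph induced on the set of vertices that lie on the edges of one $\approx$-class; it may be a single edge with its two ends. The following conjecture is posed in \cite{CS}.

\begin{quote}
\textbf{Solidity Conjecture.} If there is a weakly or strongly universal $C$-free graph, then the blocks of $C$ are complete.
\end{quote}

We prove the conjecture in a quantitative form that allows several hosts, of any cardinality, and asks them to contain only graphs of bounded degree. For a number $D$, a family $\mathcal F$ of $C$-free graphs, of arbitrary cardinalities, is \emph{$D$-universal for $C$} if every countable $C$-free graph of maximum degree at most $D$ embeds in some $\Gamma\in\mathcal F$. Its size is measured by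
\[
\|\mathcal F\|=\sum_{\Gamma\in\mathcal F}|\Gamma| .
\]
Let $\mathrm{cov}(\mathcal N)$ be the least cardinality of a family of Lebesgue null sets whose union is $[0,1]$. A countable union of null sets is null and single points are null, so $\aleph_0<\mathrm{cov}(\mathcal N)\le 2^{\aleph_0}$.

\begin{theorem}\label{thm:main}
Let $C$ be a finite connected graph with a non-complete block. There is a number $D=D(C)$ such that every $D$-universal family $\mathcal F$ for $C$ satisfies:
\begin{enumerate}
\item[(a)] $\|\mathcal F\|\ge\mathrm{cov}(\mathcal N)>\aleph_0$;
\item[(b)] $\|\mathcal F\|\ge 2^{\aleph_0}$, if no non-complete block of $C$ becomes complete after deleting one vertex.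
\end{enumerate}
\end{theorem}

The hypothesis of (b) holds, for example, if all non-complete blocks are cycles: such a cycle has at least four vertices, and deleting one leaves a path with at least three. If all members of $\mathcal F$ are countable, then $\|\mathcal F\|\le\aleph_0\cdot|\mathcal F|$, so the same bounds hold for the number of members of $\mathcal F$. In particular, no countable family of countable $C$-free graphs is jointly universal.

\begin{corollary}[Solidity Conjecture]\label{cor:solidity}
If there is a weakly universal, or a strongly universal, countable $C$-free graph, then all blocks of $C$ are complete.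
\end{corollary}

\begin{proof}
A strongly universal graph is weakly universal. If $\Gamma$ is weakly universal, then $\{\Gamma\}$ is $D$-universal for every $D$ and $\|\{\Gamma\}\|\le\aleph_0$, so by Theorem~\ref{thm:main}(a) no block of $C$ is non-complete.
\end{proof}

Complete blocks are not sufficient for a universal graph to exist.

\begin{proposition}\label{prop:converse}
All blocks of the star $K_{1,4}$ are complete, but no countable $K_{1,4}$-free graph is weakly universal.
\end{proposition}

Section~\ref{sec:cycle} treats the $4$-cycle by hand and lists what has to change for general $C$. Section~\ref{sec:pruning} reduces Theorem~\ref{thm:main} to the case of a non-complete block at an end of $C$, and Sections~\ref{sec:free}--\ref{sec:count} settle that case. Proposition~\ref{prop:converse} is proved in Section~\ref{sec:converse}.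

\section{The 4-cycle}\label{sec:cycle}

The smallest non-complete blocks have four vertices, and for the $4$-cycle $C_4$ the whole argument can be made explicit. It rests on one fact: in a $C_4$-free graph, two distinct vertices have at most one common neighbor.

\begin{proposition}\label{prop:c4}
There are countable $C_4$-free graphs $G_\varepsilon$, for $\varepsilon\in\{0,1\}^{\mathbb N}$, of maximum degree at most $6$, such that a countable $C_4$-free graph contains $G_\varepsilon$ for only countably many $\varepsilon$.
\end{proposition}

\begin{proof}
\emph{A rigid frame.} Let $R$ be the graph on $\{1,2,3,\dots\}$ in which an even $v$ and an odd $w$ are adjacent if $w-v\in A=\{-3,-1,5,9\}$, with no other edges. A $4$-cycle of $R$ would consist of even vertices $v\ne v'$ and odd vertices $w\neq w'$ with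
\[
(w-v)-(w-v')=v'-v=(w'-v)-(w'-v'),
\]
which writes one nonzero number in two ways as a difference of elements of $A$. The six positive differences are $2,4,6,8,10,12$, all distinct, so $R$ is $C_4$-free. Every $y\ge10$ has two smaller neighbors: $y-1$ and $y-3$ if $y$ is even, $y-5$ and $y-9$ if $y$ is odd.

\emph{A code.} Call the positive multiples of $28$ \emph{special}. Adjacent vertices of $R$ differ by at most $9$, so distinct special vertices are at distance at least $4$ in $R$. Group the special vertices in consecutive fours $t_i,t_i',z_i^0,z_i^1$ for $i\in\mathbb N$, and let $G_\varepsilon$ be $R$ with the new edges $z_i^{\varepsilon(i)}t_i$ and $z_i^{\varepsilon(i)}t_i'$ for all $i$. Degrees are at most $4+2$. The new edges form disjoint paths, so a cycle through a new edge also contains a path of $R$ between distinct special vertices, and its length is at least $5$. Thus $G_\varepsilon$ is $C_4$-free.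

\emph{Counting.} Let $\Gamma$ be $C_4$-free, and let $f\colon G_\varepsilon\to\Gamma$ and $f'\colon G_{\varepsilon'}\to\Gamma$ be embeddings that agree on $\{1,\dots,9\}$. If they agree below $y\ge10$, then $f(y)$ and $f'(y)$ are common neighbors of the images of the two smaller $R$-neighbors of $y$, so $f(y)=f'(y)$. Hence $f=f'$ as maps. If $\varepsilon(i)\ne\varepsilon'(i)$, then $f(z_i^0)$ and $f(z_i^1)$ are two common neighbors of $f(t_i)$ and $f(t'_i)$, which is impossible. So each $9$-tuple of vertices of $\Gamma$ is the start of an embedding of $G_\varepsilon$ for at most one $\varepsilon$, and a countable $\Gamma$ has countably many $9$-tuples.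
\end{proof}

The one fact was used twice. In the frame it forces the position of each new vertex. In the code it lets the host remember $\varepsilon$: the code edges join vertices whose positions are already fixed, and the host cannot contain both alternatives. The general proof has the same two steps, with four changes.

\begin{enumerate}
\item For a non-complete block $B$ with $m$ vertices, the pair with a common neighbor is replaced by an $(m-2)$-set inside a clique of order $m-1$. A second vertex joined to the $(m-2)$-set completes $K_m$ minus an edge, which contains $B$. The frame becomes a hypergraph without short cycles, built greedily.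
\item If $C\ne B$, a copy of $B$ is not forbidden. We attach the rest of $C$ at every point of the frame, so that a copy of $B$ extends to a copy of $C$, and must then show that the attached parts have not already created $C$ (Section~\ref{sec:free}).
\item The new vertex may lie in one of the attached parts and block the extension. Its position is then determined only up to a bounded number $M$ of possibilities (Section~\ref{sec:rigid}). Adding $q$ vertices costs a factor $M^q$, which $q$ binary choices do not outweigh. We code with permutations of $q$ objects instead, gain a factor $q!$, and count in measure (Sections~\ref{sec:tree} and~\ref{sec:count}).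
\item Step 2 is carried out for a block that meets the rest of $C$ in a single vertex. Pruning reduces the theorem to this case (Section~\ref{sec:pruning}).
\end{enumerate}

\section{Blocks and pruning}\label{sec:pruning}

\subsection*{Facts about blocks}
A graph is \emph{$2$-connected} if it has at least three vertices, is connected, and stays connected after deleting any one vertex. A \emph{cutvertex} of $C$ is a vertex $u$ such that $C-u$ is disconnected. We often write a vertex set for the subgraph it induces, and $X-x$ for $X\setminus\{x\}$. We use the following textbook facts.
\begin{enumerate}
\item[(B1)] Any two edges of a finite $2$-connected graph lie on a common cycle.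
\item[(B2)] Each block of $C$ is a single edge or $2$-connected. Each edge and each cycle of $C$ lies in exactly one block.
\item[(B3)] A vertex of $C$ lies in more than one block if and only if it is a cutvertex.
\end{enumerate}
The only $2$-connected graph on three vertices is the triangle, so a non-complete block is $2$-connected and has at least four vertices.

A \emph{separation of a graph $G$ at $x$} is a pair $(X,Y)$ with $X\cup Y=V(G)$, $X\cap Y=\{x\}$ and no edge between $X-x$ and $Y-x$.
\begin{enumerate}
\item[(S1)] A connected subgraph that meets both $X-x$ and $Y-x$ contains $x$.
\item[(S2)] A subgraph that is an edge or $2$-connected lies in $X$ or in $Y$, since it is connected after deleting $x$.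
\item[(S3)] A path with both ends in $X$ lies in $X$, since otherwise it would visit $x$ twice. If $G$ is connected with distance $d$, then $d(u,w)=d(u,x)+d(x,w)$ for $u\in X$ and $w\in Y$.
\end{enumerate}

If $C$ has at least two blocks, then every block $L$ contains a cutvertex: some edge outside $L$ has an end in $L$, as $C$ is connected, and this end lies in two blocks. A \emph{leaf block} is a block $L$ that contains exactly one cutvertex, denoted $a_L$. By (B3), every edge at a vertex of $L-a_L$ belongs to $L$.

\begin{lemma}\label{lem:leaf}
Let $u$ be a cutvertex of $C$ and $K$ a component of $C-u$. Then there is a leaf block $L\subseteq K\cup\{u\}$ with $L-a_L\subseteq K$.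
\end{lemma}

\begin{proof}
Among the pairs $(u',K')$, where $u'\in K\cup\{u\}$ is a cutvertex and $K'\subseteq K$ is a component of $C-u'$, choose one with $|K'|$ least. Suppose $K'$ contains a cutvertex $w$. The graph $C-K'$ consists of $u'$ and the other components of $C-u'$, so it is connected and lies in one component of $C-w$. Any other component $K''$ of $C-w$ is contained in $K'-w$, and $(w,K'')$ contradicts the choice of $(u',K')$. So $K'$ contains no cutvertex. Let $L$ be a block that meets $K'$. By (S2), $L\subseteq K'\cup\{u'\}$. The graph $C$ has at least two blocks by (B3), so $L$ contains a cutvertex, which can only be $u'$.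
\end{proof}

In particular, leaf blocks exist as soon as $C$ has two blocks.

\subsection*{Pruning}
Suppose the non-complete blocks of $C$ all lie in the interior of $C$, shielded by complete leaf blocks. We remove the smallest leaf blocks, obtaining $C'$, and convert a universal family for $C$ into one for $C'$. A $C'$-free graph is made into a $C$-free test graph by hanging many small cliques on each vertex; in a host, we keep only the vertices that carry many small cliques.

\begin{lemma}\label{lem:prune}
Suppose $C$ has a non-complete block and at least two blocks, and all leaf blocks of $C$ are complete. Let $s$ be the least order of a leaf block, let $\mathcal L$ be the set of leaf blocks of order $s$, and let $C'=C-\bigcup_{L\in\mathcal L}(L-a_L)$. Then $C'$ is connected, its blocks are the blocks of $C$ not in $\mathcal L$, and it has a non-complete block. If $\mathcal F$ is $(D'+ns)$-universal for $C$, then there is a $D'$-universal family $\mathcal F'$ for $C'$ with $\|\mathcal F'\|\le\|\mathcal F\|$.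
\end{lemma}

\begin{proof}
By (S3), a path of $C$ between vertices of $C'$ does not enter any $L-a_L$, so $C'$ is connected. The edges of $C'$ are the edges of $C$ outside the members of $\mathcal L$, and by (B2) the cycles of $C'$ are the cycles of $C$ outside the members of $\mathcal L$. So the $\approx$-classes of $C'$ are those of $C$ that do not belong to members of $\mathcal L$, which gives the statement about blocks. The members of $\mathcal L$ are complete, so every non-complete block survives.

\emph{Test graphs.} For a $C'$-free graph $G$, let $G^*$ arise by attaching to each vertex $v$ of $G$ exactly $n$ copies of $K_s$ that share only $v$ with each other and with $G$, copies at different vertices being disjoint. We claim that $G^*$ is $C$-free. Let $f\colon C\to G^*$ be an embedding, and let $Q$ be a copy of $K_s$ attached at $v$ with $f^{-1}(Q-v)\neq\emptyset$. Since $C$ has at least two blocks, $n>s$, so $f(C)\not\subseteq Q$. By (S1), $v=f(u)$ for some $u$, and $f^{-1}(Q-v)$ is a non-empty union of components of $C-u$ that is not all of $C-u$. So $u$ is a cutvertex. Let $K$ be one of these components and take $L$ as in Lemma~\ref{lem:leaf}. Since $f$ maps $K\cup\{u\}$ into $Q$,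
\[
s\le|L|\le|K\cup\{u\}|\le s .
\]
Hence $L\in\mathcal L$, and $K=L-a_L$ because $L-a_L\subseteq K$ and both sets have $s-1$ elements. So only vertices deleted in forming $C'$ are mapped outside $G$. Thus $f$ maps $V(C')$ into $V(G)$, on which $G^*$ induces $G$. This embeds $C'$ in $G$, a contradiction.

\emph{Hosts.} For $\Gamma\in\mathcal F$ let $\Gamma'$ be the subgraph induced on the vertices $v$ that lie in $n$ copies of $K_s$ pairwise sharing only $v$. Suppose $C'$ embeds in $\Gamma'$. Extend the embedding into $\Gamma$ over the members $L$ of $\mathcal L$, one at a time. When $L$ is treated, let $v$ be the image of $a_L$. At most $n-1$ vertices other than $v$ are in use, each lies in at most one of the $n$ copies of $K_s$ at $v$, and so one copy avoids them all and receives $L$. In the end $C$ embeds in $\Gamma$, a contradiction. So $\Gamma'$ is $C'$-free.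

Put $\mathcal F'=\{\Gamma':\Gamma\in\mathcal F\}$; then $\|\mathcal F'\|\le\|\mathcal F\|$. If $G$ is countable and $C'$-free with maximum degree at most $D'$, then $G^*$ is countable and $C$-free with maximum degree at most $D'+ns$. It embeds in some $\Gamma\in\mathcal F$, and the image of $G$ lies in $\Gamma'$.
\end{proof}

The minimality of $s$ is what keeps larger parts of $C$ out of the attached cliques. Completeness of the leaf blocks was used only to ensure that a non-complete block survives. What remains is the following case.

\begin{proposition}\label{prop:core}
Let $B$ be a non-complete block of $C$. Suppose that either $C=B$ and $c$ is any vertex of $B$, or $B$ is a leaf block and $c=a_B$. Then there is a number $D$ such that every $D$-universal family $\mathcal F$ for $C$ has $\|\mathcal F\|\ge\mathrm{cov}(\mathcal N)$, and $\|\mathcal F\|\ge2^{\aleph_0}$ if $C=B$ or $B-c$ is not complete.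
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:core}]
We use induction on $n$. If $C$ is a single block or has a non-complete leaf block, take $D(C)$ from Proposition~\ref{prop:core}; under the hypothesis of (b), $B-c$ is not complete, so both parts follow. Otherwise Lemma~\ref{lem:prune} applies. The graph $C'$ is smaller than $C$, connected, and has a non-complete block. Put $D(C)=D(C')+ns$. A $D(C)$-universal family $\mathcal F$ for $C$ yields a $D(C')$-universal family $\mathcal F'$ for $C'$ with $\|\mathcal F\|\ge\|\mathcal F'\|$. This gives (a). It gives (b) as well, because the blocks of $C'$ are blocks of $C$, so that $C'$ inherits the hypothesis of (b).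
\end{proof}

\textbf{Setting for Sections~\ref{sec:free}--\ref{sec:count}.} We fix $B$ and $c$ as in Proposition~\ref{prop:core} and put
\[
m=|B|\ge4,\qquad P=C-(B-c).
\]
Then $C=B\cup P$, the graphs $B$ and $P$ share only $c$, and $|P|=n-m+1<n$. If $C=B$, then $P$ is the single vertex $c$.

\section{$C$-free graphs from sparse hypergraphs}\label{sec:free}

A clique of order $m-1$ is the largest clique that cannot hold $B$. We build graphs from such cliques, arranged so that locally they form a tree.

An \emph{$(m-1)$-uniform hypergraph} $H$ consists of a set $V(H)$ of \emph{points} and a set of $(m-1)$-element subsets of $V(H)$, the \emph{hyperedges}. The \emph{degree} of a point is the number of hyperedges that contain it. The \emph{incidence graph} $I(H)$ is the bipartite graph whose nodes are the points and the hyperedges, a point being joined to the hyperedges that contain it. We call $H$ \emph{sparse} if it is $(m-1)$-uniform and $I(H)$ has no cycle of length at most $2n$. Two hyperedges with two common points would form a $4$-cycle in $I(H)$, so in a sparse hypergraph two points lie in at most one common hyperedge.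

Let $\hat H$ be the graph on $V(H)$ in which two points are adjacent if some hyperedge contains both. Let $H^+$ arise from $\hat H$ by attaching to each point $r$ a copy $P_r$ of $P$ with $r$ in the role of $c$; these copies are pairwise disjoint and $P_r\cap V(H)=\{r\}$. For each $r$, the set $P_r$ and its complement together with $r$ form a separation of $H^+$ at $r$.

\begin{lemma}\label{lem:small}
Let $H$ be sparse. A $2$-connected subgraph of $\hat H$ with at most $n$ vertices lies in a single hyperedge, so it has at most $m-1$ vertices.
\end{lemma}

\begin{proof}
Each edge of $\hat H$ lies in a unique hyperedge. By (B1) it suffices to show that along a cycle $v_1\dots v_\ell$ of $\hat H$ with $\ell\le n$, the hyperedges $e_i\supseteq\{v_i,v_{i+1}\}$ (indices modulo $\ell$) all coincide. Suppose $e_{i-1}\ne e_i$. The walk $e_i,v_{i+1},e_{i+1},\dots,v_{i-1},e_{i-1}$ in $I(H)$ avoids $v_i$, so it contains a path from $e_i$ to $e_{i-1}$ that avoids $v_i$. Closing this path through $v_i$ gives a cycle of $I(H)$ with at most $\ell$ points, hence of length at most $2\ell\le 2n$. This contradicts sparseness.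
\end{proof}

By (S2), a $2$-connected subgraph of $H^+$ that contains a vertex of $P_r-r$ lies in $P_r$. Since $H^+$ induces $\hat H$ on $V(H)$, we obtain:
\begin{equation}\label{eq:where}
\text{every $2$-connected subgraph of $H^+$ lies in $\hat H$ or in some $P_r$.}
\end{equation}
By Lemma~\ref{lem:small}, a copy of $B$ cannot lie in $\hat H$. If $B$ does not embed in $P$, it follows at once that $H^+$ is $C$-free. The difficulty is that $P$ may contain copies of $B$.

\begin{example}\label{ex:dumbbell}
Let $C$ consist of two $4$-cycles $B$ and $B'$ joined by a path of length $\ell\geq 1$ from $c\in B$ to a vertex of $B'$. Then $P_r$ is a path of length $\ell$ from $r$ to a $4$-cycle, and by \eqref{eq:where} and Lemma~\ref{lem:small} these are all the $4$-cycles of $H^+$. Any two of them are at distance at least $2\ell+1$, whereas a copy of $C$ needs two at distance at most $\ell$. So $H^+$ is $C$-free, and the reason is metric.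
\end{example}

In general, suppose a copy of $C$ places $B$ inside $P_r$. Identifying $P_r$ with $P\subseteq C$ turns the embedding into a partial map $g$ of $C$ to itself that does not increase distances. We follow $B$ under the iterates of $g$. It must leave the domain of $g$, a comparison of distances shows where it leaves, and the place where it leaves is mapped into $\hat H$, which has no room for it.

\begin{lemma}\label{lem:free}
If $H$ is sparse, then $H^+$ is $C$-free.
\end{lemma}

\begin{proof}
Suppose $f\colon C\to H^+$ is an embedding. By \eqref{eq:where} and Lemma~\ref{lem:small}, $f(B)\subseteq P_r$ for some point $r$, which we fix. Since $|P_r|<n$, we have $f(C)\not\subseteq P_r$, so by (S1) there is $x\in V(C)$ with $f(x)=r$. Put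
\[
X=f^{-1}(P_r)\supseteq V(B),\qquad Y=(V(C)\setminus X)\cup\{x\}.
\]
Then $(X,Y)$ is a separation of $C$ at $x$. Let $d$ be the distance in $C$.

\emph{Step 1: a $2$-connected subgraph $E$ of $C$ with $x\in E\subseteq Y$ has at most $m-1$ vertices.} The image $f(E)$ contains $r$, and its other vertices lie outside $P_r$. So $f(E)\not\subseteq P_r$, and $f(E)\not\subseteq P_{r'}$ for $r'\ne r$ because $r\notin P_{r'}$. By \eqref{eq:where}, $f(E)\subseteq\hat H$, and Lemma~\ref{lem:small} applies.

\emph{Step 2: the map $g$.} Let $g\colon X\to V(C)$ be $f|_X$ followed by the isomorphism $P_r\to P$ that sends $r$ to $c$. Then $g$ is injective and edge-preserving, $g(x)=c$, and $g(X)\subseteq V(P)$. A shortest path between $u,w\in X$ lies in $X$ by (S3), and $g$ maps it to a path of the same length. Hence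
\begin{equation}\label{eq:contract}
d(g(u),g(w))\le d(u,w)\qquad(u,w\in X).
\end{equation}
Put $B_0=V(B)\subseteq X$, and $B_{j+1}=g(B_j)$ as long as $B_j\subseteq X$. Each $B_j$ is the vertex set of a subgraph of $C$ isomorphic to $B$, namely the image of $B$ under $g^j$. By (S2), $B_j\subseteq X$ or $B_j\subseteq Y$.

\emph{Step 3: some $B_k$ is not contained in $X$.} Otherwise take $y\in B-c$. All $g^j(y)$ are defined, so $g^i(y)=g^j(y)$ for some $i<j$, and injectivity gives $y=g^{j-i}(y)\in g(X)\subseteq V(P)$. But $P$ is disjoint from $B-c$.

\emph{Step 4: for the least such $k$, we have $x\in B_k$.} Here $k\ge1$, $B_0,\dots,B_{k-1}\subseteq X$ and $B_k\subseteq Y$. Consider the orbit of $x$: put $c_0=x$ and $c_{j+1}=g(c_j)$ for $0\le j\le k$. Then $c_1=c\in B_0$, and inductively $c_{j+1}\in B_j$. So $c_0,\dots,c_k\in X$, the definition is legitimate, and $c_{k+1}\in B_k\subseteq Y$. Let $\ell=d(x,c_1)$, $b=d(x,c_k)$ and $a=d(x,c_{k+1})$. By (S3) and \eqref{eq:contract}, the steps of the orbit do not grow: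
\[
a+b=d(c_{k+1},c_k)\le d(c_k,c_{k-1})\le\dots\le d(c_1,c_0)=\ell .
\]
Applying \eqref{eq:contract} to the pair $c_k,c_0$, and (S3) to $c_1\in X$ and $c_{k+1}\in Y$, we get
\[
a+\ell=d(c_{k+1},c_1)=d(g(c_k),g(c_0))\le d(c_k,c_0)=b .
\]
Adding the two inequalities gives $2a\le0$. So $x=c_{k+1}\in B_k$.

Now $B_k\subseteq Y$ carries a $2$-connected subgraph of $C$ with $m$ vertices that contains $x$. This contradicts Step 1.
\end{proof}

\section{Rigidity}\label{sec:rigid}

The next lemma replaces the uniqueness of common neighbors in a $C_4$-free graph. It is the place where a non-adjacent pair in $B$ is needed. Put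
\[
M=(m-1)\,|P| .
\]

\begin{lemma}\label{lem:rigid}
Let $H$ be sparse, $\Gamma$ a $C$-free graph, $f\colon H^+\to\Gamma$ an embedding, $e$ a hyperedge of $H$, and $S\subseteq f(e)$ a set with $|S|=m-2$. Let $v$ be a vertex of $\Gamma$ adjacent to all vertices of $S$.
\begin{enumerate}
\item[(a)] $v$ lies in $\bigcup_{r\in e}f(P_r)$, a set of $M$ vertices.
\item[(b)] If $C=B$ or $B-c$ is not complete, then $v$ is the unique vertex of $f(e)\setminus S$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $f(e)=S\cup\{w\}$; this is a clique of $\Gamma$. Note that $v\notin S$, as no vertex is adjacent to itself. Suppose $v\neq w$, and let $u,u'$ be non-adjacent vertices of $B$ with $u\ne c$. Any map that sends $u$ to $v$, $u'$ to $w$, and the other $m-2$ vertices of $B$ bijectively onto $S$ is an embedding of $B$, since the only pair in $f(e)\cup\{v\}$ that may fail to be an edge is $vw$. It sends $c$ to $f(r)$ for some $r\in e$. The graph $f(P_r)$ is a copy of $P$ with $f(r)$ in the role of $c$, and it meets $f(e)$ only in $f(r)$. If $v\notin f(P_r)$, the two copies combine to an embedding of $C=B\cup P$ in $\Gamma$. Since $\Gamma$ is $C$-free,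
\begin{equation}\label{eq:blocked}
v\in f(P_r)\ \text{ whenever such a map sends $c$ to $f(r)$.}
\end{equation}

(a) If $v=w$, there is nothing to prove. Otherwise take any non-adjacent pair in $B$, call $u$ a member of it different from $c$, and apply \eqref{eq:blocked}.

(b) If $C=B$, then $P_r=\{r\}$, so (a) gives $v\in f(e)$ and hence $v=w$. Let $B-c$ be non-complete and suppose $v\ne w$. Choose $u,u'$ in $B-c$. Then $c$ may be sent to any vertex of $S$, and $|S|=m-2\ge2$. By \eqref{eq:blocked}, $v$ lies in two of the disjoint sets $f(P_r)$, which is absurd.
\end{proof}

If $B$ were complete, the lemma would fail: for $C=K_m$, any number of new vertices can be joined to $m-2$ vertices of a $K_{m-1}$ without creating $K_m$. The extra hypothesis in (b) is also needed.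

\begin{example}\label{ex:blocked}
Let $B$ be $K_4$ minus an edge, let $c$ be one of its two vertices of degree $2$, and let $P$ be a path of length $2$ starting at $c$. Here $B-c$ is a triangle. Let $H$ consist of one hyperedge $e=\{w,s_1,s_2\}$, let $w,p,v$ be the path $P_w$, and let $\Gamma$ be $H^+$ with the edges $vs_1$ and $vs_2$ added (Figure~\ref{fig:blocked}). The only triangles of $\Gamma$ are $ws_1s_2$ and $vs_1s_2$, so a copy of $C$ would send $B$ onto $\{w,v,s_1,s_2\}$ and $c$ to $w$ or $v$. The only neighbor of $w$ or $v$ outside this set is $p$, and $p$ has no neighbor outside it, so there is no room for $P$. Thus $\Gamma$ is $C$-free, although $v\notin e$ is adjacent to all of $S=\{s_1,s_2\}$.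
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (-2,0)--(-1,0)--(0,0)--(1,1)--(2,0)--(1,-1)--(0,0) (1,1)--(1,-1);
\foreach \x/\y in {-2/0,-1/0,0/0,1/1,1/-1,2/0} \fill (\x,\y) circle (2pt);
\node[above] at (-0.1,0.05) {$c$};
\node at (0,-1.7) {$C$};
\begin{scope}[xshift=6.5cm]
\draw (-2,0)--(-1,0)--(0,0)--(1,1)--(1,-1)--(0,0) (1,1)--(2,1)--(3,1) (1,-1)--(2,-1)--(3,-1);
\draw[dashed] (-2,0)--(1,1) (-2,0)--(1,-1);
\foreach \x/\y in {-2/0,-1/0,0/0,1/1,1/-1,2/1,3/1,2/-1,3/-1} \fill (\x,\y) circle (2pt);
\node[left] at (-2,0) {$v$};
\node[right] at (0.05,0) {$w$};
\node[above] at (1,1) {$s_1$};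
\node[below] at (1,-1) {$s_2$};
\node at (-0.5,-1.7) {$\Gamma$};
\end{scope}
\end{tikzpicture}
\caption{Left: the forbidden graph $C$, consisting of $K_4$ minus an edge and a path of length $2$ at a vertex $c$ of degree $2$. Right: a triangle $ws_1s_2$ with such a path at each vertex (solid edges). Joining the end $v$ of the path at $w$ to $s_1$ and $s_2$ (dashed edges) creates $K_4$ minus an edge but no copy of $C$, because the path at $w$ is no longer free.}
\label{fig:blocked}
\end{figure}

\section{A tree of sparse hypergraphs}\label{sec:tree}

We now build the analogs of the graphs $G_\varepsilon$ of Section~\ref{sec:cycle}. The construction proceeds in stages. Stage $i$ has a \emph{growth step}, which adds $q_i$ new points, each in a hyperedge with $m-2$ old points, and a \emph{coding step}, which adds $q_i$ hyperedges among the points present according to a permutation of $q_i$ objects. By Lemma~\ref{lem:rigid}(a), growth will cost a factor $M^{q_i}$, while coding gains $q_i!$; so we need $q_i\to\infty$. To preserve sparseness, the new hyperedges must use points that are far apart. There is a supply of such points proportional to the number of all points, provided that degrees stay bounded, and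 this in turn holds because each step adds pairwise disjoint hyperedges at points of low degree.

Put
\[
\Delta=4(m-1)+1,\qquad \beta=(\Delta m)^n .
\]
Call a finite hypergraph \emph{good} if it is sparse, has all degrees at most $\Delta$, and has at most twice as many hyperedges as points. A set $U$ of points of a hypergraph $H$ is \emph{scattered} if its points have degree at most $\Delta-1$ and pairwise distance at least $2n$ in $I(H)$, points in different components being at infinite distance.

\begin{lemma}\label{lem:scatter}
A good hypergraph $H$ with $N$ points has a scattered set of at least $N/(2\beta)$ points.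
\end{lemma}

\begin{proof}
The degrees sum to at most $2(m-1)N$, so at most $2(m-1)N/\Delta<N/2$ points have degree $\Delta$, and at least $N/2$ points have degree at most $\Delta-1$. Let $t=\Delta(m-2)\ge2$. At most $t^j$ points are at distance $2j$ from a given point, so at most $\sum_{j<n}t^j<t^n\le\beta$ points, the given one included, are at distance less than $2n$ from it. Choose points of degree at most $\Delta-1$ one by one, each time discarding the at most $\beta$ points at distance less than $2n$ from the chosen one. This goes on for at least $N/(2\beta)$ rounds.
\end{proof}

\begin{lemma}\label{lem:extend}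
Let $H$ be sparse with all degrees at most $\Delta$, and let $U$ be scattered in $H$. Let $H'$ arise from $H$ by adding new points and pairwise disjoint new hyperedges of size $m-1$, each consisting of points of $U$ and new points. Then $H'$ is sparse with all degrees at most $\Delta$.
\end{lemma}

\begin{proof}
Each point lies in at most one new hyperedge. So points of $U$ have degree at most $\Delta$, new points have degree at most $1$, and other degrees are unchanged. Let $Z$ be a cycle of $I(H')$ through a new hyperedge. It contains no new point, since nodes on a cycle have degree at least $2$. Deleting the new hyperedges from $Z$ leaves paths in $I(H)$ whose ends are points of new hyperedges, hence points of $U$. No such path is a single point, for the two neighbors of that point on $Z$ would be distinct new hyperedges with a common point. So such a path joins distinct points of $U$ and has length at least $2n$, and $Z$ is longer than $2n$.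
\end{proof}

Write $[N]=\{1,\dots,N\}$ and let $\operatorname{Sym}(q)$ be the set of permutations of $[q]$. Define
\[
N_0=2\beta(m-1),\qquad q_i=\lfloor N_i/N_0\rfloor,\qquad N_{i+1}=N_i+q_i .
\]
Then $q_i\ge1$, so $N_i\to\infty$ and $q_i\to\infty$, and
\begin{equation}\label{eq:room}
(m-1)\,q_i\le N_i/(2\beta).
\end{equation}
Let $\Omega_i=\prod_{l<i}\operatorname{Sym}(q_l)$ and $\Omega=\prod_{l\ge0}\operatorname{Sym}(q_l)$. For $\varepsilon\in\Omega$, let $\varepsilon|i\in\Omega_i$ be its initial segment, and for $\sigma\in\Omega_i$ and $\pi\in\operatorname{Sym}(q_i)$, let $\sigma\pi\in\Omega_{i+1}$ be $\sigma$ extended by $\pi$.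

For each $\sigma\in\Omega_i$ we define a good hypergraph $H_\sigma$ on $[N_i]$. For the empty sequence it is $[N_0]$ with no hyperedges. Let $H_\sigma$ be given, with $\sigma\in\Omega_i$.

\emph{Growth step.} By Lemma~\ref{lem:scatter} and \eqref{eq:room}, choose pairwise disjoint $(m-2)$-sets $S_1,\dots,S_{q_i}$ inside a scattered set of $H_\sigma$. Add the points $y_j=N_i+j$ and the hyperedges $S_j\cup\{y_j\}$ for $1\le j\le q_i$. The result $H'_\sigma$ is a hypergraph on $[N_{i+1}]$ with at most $2N_i+q_i\le 2N_{i+1}$ hyperedges, so it is good by Lemma~\ref{lem:extend}.

\emph{Coding step.} By Lemma~\ref{lem:scatter} and \eqref{eq:room}, $H'_\sigma$ has a scattered set of at least $N_{i+1}/(2\beta)\ge(m-1)q_i$ points. Choose in it pairwise disjoint $(m-2)$-sets $T_1,\dots,T_{q_i}$ and further distinct points $z_1,\dots,z_{q_i}$. For $\pi\in\operatorname{Sym}(q_i)$ let $H_{\sigma\pi}$ be $H'_\sigma$ with the hyperedges $T_j\cup\{z_{\pi(j)}\}$ added, for $1\le j\le q_i$. These are pairwise disjoint because $\pi$ is a permutation. There are now at most $2N_i+2q_i=2N_{i+1}$ hyperedges, so $H_{\sigma\pi}$ is good by Lemma~\ref{lem:extend}.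

The sets $S_j$, $T_j$ and the points $z_j$ depend on $\sigma$ only, not on $\pi$.

For $\varepsilon\in\Omega$ let $H_\varepsilon=\bigcup_iH_{\varepsilon|i}$, a hypergraph on $\{1,2,\dots\}$. A cycle of $I(H_\varepsilon)$, or a finite set of hyperedges at a point, already appears in some $H_{\varepsilon|i}$; so $H_\varepsilon$ is sparse with all degrees at most $\Delta$. By Lemma~\ref{lem:free}, the countable graph $H_\varepsilon^+$ is $C$-free. A point has at most $\Delta(m-2)$ neighbors in $\hat H_\varepsilon$, and a vertex of $P_r$ has fewer than $n$ neighbors in $P_r$. So $H_\varepsilon^+$ has maximum degree at most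
\[
D=\Delta(m-2)+n .
\]

\section{Counting embeddings}\label{sec:count}

Let $\mathcal F$ be $D$-universal for $C$. For each $\varepsilon\in\Omega$ fix $\Gamma_\varepsilon\in\mathcal F$ and an embedding $f_\varepsilon\colon H_\varepsilon^+\to\Gamma_\varepsilon$. We sort the sequences $\varepsilon$ by host and by the position of the first $N_0$ points. For $\Gamma\in\mathcal F$ and $a\colon[N_0]\to V(\Gamma)$ let
\[
\Omega_{\Gamma,a}=\{\varepsilon\in\Omega:\ \Gamma_\varepsilon=\Gamma,\ f_\varepsilon|_{[N_0]}=a\}.
\]
These sets cover $\Omega$, and we show that each of them is small. What has to be bounded is the number of initial segments $\varepsilon|i$, but the induction works only if the position of the points $[N_i]$ is recorded along with them. So, for a fixed pair $(\Gamma,a)$, let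
\[
\mathcal T_i=\{(\varepsilon|i,\ f_\varepsilon|_{[N_i]}):\ \varepsilon\in\Omega_{\Gamma,a}\},
\]
and say that $\varepsilon\in\Omega_{\Gamma,a}$ \emph{realizes} the pair $(\varepsilon|i,f_\varepsilon|_{[N_i]})$. Note that $|\mathcal T_0|\le1$.

\begin{lemma}\label{lem:traces}
For all $i$ we have $|\mathcal T_{i+1}|\le M^{q_i}|\mathcal T_i|$. If $C=B$ or $B-c$ is not complete, then $|\mathcal T_{i+1}|\le|\mathcal T_i|$.
\end{lemma}

\begin{proof}
Each member $(\sigma\pi,h')$ of $\mathcal T_{i+1}$ restricts to the member $(\sigma,h'|_{[N_i]})$ of $\mathcal T_i$. Fix $(\sigma,h)\in\mathcal T_i$. We count the members $(\sigma\pi,h')$ of $\mathcal T_{i+1}$ that restrict to it. Let $S_j,y_j,T_j,z_j$ be the objects chosen for $\sigma$.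

\emph{Few choices for $h'$.} Fix one $\varepsilon^*$ that realizes $(\sigma,h)$, and let $\varepsilon$ be any sequence that realizes it. The set $e_j=S_j\cup\{y_j\}$ is a hyperedge of both $H_\varepsilon$ and $H_{\varepsilon^*}$, and both embeddings agree with $h$ on $S_j\subseteq[N_i]$. So $f_\varepsilon(y_j)$ is adjacent in $\Gamma$ to all vertices of the $(m-2)$-set $h(S_j)\subseteq f_{\varepsilon^*}(e_j)$. By Lemma~\ref{lem:rigid}(a), applied to $f_{\varepsilon^*}$, the vertex $f_\varepsilon(y_j)$ lies in a set of $M$ vertices that does not depend on $\varepsilon$. Since $[N_{i+1}]=[N_i]\cup\{y_1,\dots,y_{q_i}\}$, there are at most $M^{q_i}$ possibilities for $h'=f_\varepsilon|_{[N_{i+1}]}$. If Lemma~\ref{lem:rigid}(b) applies, then $f_\varepsilon(y_j)=f_{\varepsilon^*}(y_j)$ for all $j$, and there is one possibility.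

\emph{The map $h'$ determines $\pi$.} Suppose $\varepsilon$ realizes $(\sigma\pi,h')$ and $\varepsilon'$ realizes $(\sigma\pi',h')$ with $\pi\ne\pi'$. Choose $j$ with $\pi(j)\ne\pi'(j)$. Let $e=T_j\cup\{z_{\pi(j)}\}$, a hyperedge of $H_\varepsilon$, and $z=z_{\pi'(j)}$. Since $T_j\cup\{z\}$ is a hyperedge of $H_{\varepsilon'}$, the vertex $h'(z)$ is adjacent to all vertices of $h'(T_j)\subseteq f_\varepsilon(e)$. By Lemma~\ref{lem:rigid}(a), applied to $f_\varepsilon$, we have $f_\varepsilon(z)=h'(z)\in\bigcup_{r\in e}f_\varepsilon(P_r)$. Here the ambiguity disappears, because $h'(z)$ is the image of a point under the same embedding: injectivity gives $z\in P_r$ for some $r\in e$, and $P_r\cap V(H_\varepsilon)=\{r\}$ gives $z\in e$. But $z\notin T_j$ and $z\neq z_{\pi(j)}$, a contradiction.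
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:core}]
Let $\kappa=\max(\aleph_0,\|\mathcal F\|)$. At most $\kappa$ members of $\mathcal F$ are non-empty, and each admits at most $\kappa^{N_0}=\kappa$ maps $a$. So there are at most $\kappa$ pairs $(\Gamma,a)$.

\emph{The bound $\mathrm{cov}(\mathcal N)$.} We transfer the cover of $\Omega$ to the unit interval. Assign half-open intervals $J_\sigma$ to the finite sequences $\sigma$: the empty sequence gets $[0,1)$, and for $\sigma\in\Omega_i$ the interval $J_\sigma$ is divided into $q_i!$ half-open intervals $J_{\sigma\pi}$ of equal length, one for each $\pi\in\operatorname{Sym}(q_i)$. For $\sigma\in\Omega_i$, the length of $J_\sigma$ is $\prod_{l<i}1/q_l!$. Each $t\in[0,1)$ determines a sequence $\varepsilon_t\in\Omega$ with $t\in J_{\varepsilon_t|i}$ for all $i$. The sets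
\[
A_{\Gamma,a}=\{t\in[0,1):\ \varepsilon_t\in\Omega_{\Gamma,a}\}
\]
cover $[0,1)$. For each $i$, the set $A_{\Gamma,a}$ is covered by the intervals $J_\sigma$, where $\sigma$ ranges over the first coordinates of members of $\mathcal T_i$. By Lemma~\ref{lem:traces} their total length is at most
\[
\prod_{l<i}\frac{M^{q_l}}{q_l!}.
\]
Since $q!\ge(q/e)^q$, we have $M^q/q!\le(eM/q)^q\le1/2$ for $q\ge 2eM$. As $q_l\to\infty$, all but finitely many factors are at most $1/2$, and the product tends to $0$. So each $A_{\Gamma,a}$ is null. Together with $\{1\}$, these sets cover $[0,1]$ by at most $\kappa$ null sets, so $\kappa\ge\mathrm{cov}(\mathcal N)$. Since $\mathrm{cov}(\mathcal N)>\aleph_0$, this forces $\kappa=\|\mathcal F\|$, and $\|\mathcal F\|\ge\mathrm{cov}(\mathcal N)$.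

\emph{The bound $2^{\aleph_0}$.} Suppose $C=B$ or $B-c$ is not complete. By Lemma~\ref{lem:traces}, $|\mathcal T_i|\le1$ for all $i$, so two elements of $\Omega_{\Gamma,a}$ have the same initial segments and are equal. Since $q_l\ge2$ for all large $l$, we have $|\Omega|=2^{\aleph_0}$. At most $\kappa$ sets with at most one element each cover $\Omega$, so $\kappa\ge2^{\aleph_0}$, and again $\kappa=\|\mathcal F\|$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main} and of the Solidity Conjecture. The gap between the two parts of the theorem comes from Lemma~\ref{lem:rigid} alone. With exact rigidity a starting position serves one sequence $\varepsilon$, as for the $4$-cycle; with rigidity up to $M$ choices the argument shows only that it serves a null set of sequences.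

\section{The converse fails}\label{sec:converse}

Rigidity can also arise from a bound on degrees, with no non-complete block involved.

\begin{proof}[Proof of Proposition~\ref{prop:converse}]
The blocks of $K_{1,4}$ are single edges, hence complete. A graph is $K_{1,4}$-free if and only if its maximum degree is at most $3$. Call a graph \emph{cubic} if all its degrees equal $3$. If a connected cubic graph is a subgraph of a $K_{1,4}$-free graph $\Gamma$, then it contains every edge of $\Gamma$ at each of its vertices, so it is a connected component of $\Gamma$. A countable $\Gamma$ therefore contains only countably many connected cubic graphs up to isomorphism. It remains to find uncountably many countable connected cubic graphs.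

Let $A_0$ and $A_1$ be $K_4$ and $K_{3,3}$ with one edge subdivided, and call the subdividing vertex the \emph{root}. The root has degree $2$, all other vertices have degree $3$, and $|A_0|=5$, $|A_1|=7$. For $\varepsilon\colon\{1,2,\dots\}\to\{0,1\}$ let $G_\varepsilon$ consist of an infinite path $v_0v_1v_2\dots$, two copies of $A_0$ whose roots are joined to $v_0$, and for each $i\ge1$ a copy of $A_{\varepsilon(i)}$ whose root is joined to $v_i$, all copies being disjoint. Then $G_\varepsilon$ is countable, connected and cubic.

The graph $G_\varepsilon$ together with the vertex $v_0$ determines $\varepsilon$. Indeed, $v_{i+1}$ is the neighbor of $v_i$ in the infinite component of $G_\varepsilon-\{v_0,\dots,v_i\}$, and for $i\ge1$ the finite component of $G_\varepsilon-v_i$ that does not contain $v_0$ has $5$ vertices if $\varepsilon(i)=0$ and $7$ if $\varepsilon(i)=1$. A countable graph offers countably many choices for $v_0$, so each isomorphism type arises from at most countably many $\varepsilon$. As there are $2^{\aleph_0}$ sequences $\varepsilon$, the graphs $G_\varepsilon$ fall into $2^{\aleph_0}$ isomorphism types, and no countable $K_{1,4}$-free graph contains them all.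
\end{proof}

\begin{thebibliography}{9}
\bibitem{CS} Gregory Cherlin and Saharon Shelah, \emph{Universal graphs with a forbidden subtree}, arXiv:math/0512218 (2005).
\end{thebibliography}
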